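\title{Hamilton oriented paths and cycles with few backward arcs in digraphs of bounded independence number}

\begin{abstract}
An oriented path of a digraph is a path of the underlying graph with a direction of traversal; a step of the path is backward if no arc points in the direction of traversal. We prove that if a digraph with independence number $k$ has a Hamilton oriented path from $s$ to $t$, then it has one from $s$ to $t$ with at most $8k^4+3k^2+1$ backward arcs, and that a Hamilton oriented cycle, if there is one, can be chosen with at most $8k^4+3k^2+2$ backward arcs. This answers a question of Gerke, Guo, Gutin, Hao, Veeranonchai and Yeo. Conversely, every graph with independence number $k$ and a Hamilton path (cycle) has an orientation that forces at least $k-1$ (at least $k$) backward arcs, and for $k\ge 2$ there are digraphs that force at least $2k-2$ backward arcs on paths and at least $2k$ on cycles.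
\end{abstract}

\section{Backward arcs and the independence number}\label{sec:intro}

A digraph $D=(V,A)$ is finite and has no loops and no parallel arcs, but $uv$ and $vu$ may both be arcs. An \emph{oriented path}, or \emph{orpath}, of $D$ is a sequence $P=x_1x_2\dots x_p$ of distinct vertices such that for each $i<p$ at least one of $x_ix_{i+1}$ and $x_{i+1}x_i$ is an arc. If $x_ix_{i+1}\in A$, then $x_ix_{i+1}$ is a \emph{forward arc} of $P$; otherwise $x_{i+1}x_i$ is a \emph{backward arc} of $P$. We also say that the \emph{step} from $x_i$ to $x_{i+1}$ is forward or backward. An orpath without backward arcs is a \emph{directed path}. An \emph{oriented cycle}, or \emph{orcycle}, $x_1x_2\dots x_px_1$ is defined in the same way, with one more step, from $x_p$ to $x_1$; nothing below depends on whether $p=2$ is allowed. An orpath or orcycle is \emph{Hamilton} if it contains every vertex of $D$. The \emph{independence number} $\alpha(D)$ is the largest size of a set of vertices no two of which are joined by an arc.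

If $D$ has a Hamilton orpath, let $b_P(D)$ be the minimum number of backward arcs of a Hamilton orpath of $D$; if $D$ has a Hamilton orcycle, define $b_C(D)$ in the same way with orcycles. These numbers measure how far $D$ is from having a directed Hamilton path or cycle: $b_P(D)$ is the least number of arcs $uv$ of $D$ for which the opposite arc $vu$ must be added before a directed Hamilton path appears. The following question is posed in \cite{GGGHVY}.

\begin{quote}
\emph{Are there functions $\beta_P$ and $\beta_C$ such that $b_P(D)\le\beta_P(k)$ for every digraph $D$ with $\alpha(D)=k$ that has a Hamilton orpath, and $b_C(D)\le\beta_C(k)$ for every digraph $D$ with $\alpha(D)=k$ that has a Hamilton orcycle?}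
\end{quote}

We call functions $\beta_P$ and $\beta_C$ with these properties \emph{valid}. The point of the question is that the bounds must not depend on the number $n$ of vertices. Some hypothesis is needed for that: if $D$ is a path on $n$ vertices whose arcs alternate in direction, then its only Hamilton orpaths are the two traversals of the path, so $b_P(D)=\lfloor (n-1)/2\rfloor$, and here $\alpha(D)=\lceil n/2\rceil$.

The independence number is the natural parameter because of the Gallai--Milgram theorem (Theorem~\ref{thm:GM} below): the vertex set of $D$ can be partitioned into at most $\alpha(D)$ directed paths. For $k=1$ this gives a directed Hamilton path, so $b_P(D)=0$. For general $k$, if the last vertex of each of the directed paths were adjacent to the first vertex of the next, we would obtain a Hamilton orpath with at most $k-1$ backward arcs. One would therefore guess that the answer is yes, perhaps with $\beta_P(k)=k-1$. But the ends of the Gallai--Milgram paths need not be adjacent, and when $D$ consists of dense parts with few arcs between them, these paths carry no information on how to get from one part to another. That information is contained in the Hamilton orpath whose existence is assumed, but this orpath may be useless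 as it stands: in the digraph on $1,\dots,n$ with the arcs $ij$ for $i<j$, the orpath $1,n,2,n-1,3,\dots$ alternates between forward and backward steps, and so does its reverse. A proof has to combine the two sources of information.

The answer to the question is yes. Put
\[
B(k)=8k^4+3k^2+1 .
\]

\begin{theorem}\label{thm:main}
Let $D$ be a digraph with $\alpha(D)=k$ and let $s\ne t$ be vertices of $D$. If $D$ has a Hamilton orpath from $s$ to $t$, then $D$ has a Hamilton orpath from $s$ to $t$ with at most $B(k)$ backward arcs.
\end{theorem}

Prescribing the ends lets one theorem settle both paths and cycles.

\begin{corollary}\label{cor:valid}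
The functions $\beta_P(k)=B(k)$ and $\beta_C(k)=B(k)+1$ are valid.
\end{corollary}

\begin{proof}
Let $\alpha(D)=k$. Suppose that $D$ has a Hamilton orpath. If $D$ has one vertex, then $b_P(D)=0$; otherwise apply Theorem~\ref{thm:main} with $s$ and $t$ the ends of a Hamilton orpath. Suppose now that $D$ has a Hamilton orcycle $x_1x_2\dots x_nx_1$. Then $x_1\dots x_n$ is a Hamilton orpath from $s=x_1$ to $t=x_n\ne s$, and Theorem~\ref{thm:main} gives one from $x_1$ to $x_n$ with at most $B(k)$ backward arcs. Since $x_n$ and $x_1$ are joined by an arc, the step from $x_n$ to $x_1$ closes this orpath into a Hamilton orcycle with at most $B(k)+1$ backward arcs.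
\end{proof}

An \emph{orientation} of a graph $G$ is a digraph obtained by replacing each edge $uv$ by exactly one of the arcs $uv$, $vu$. The next theorem shows that bounded independence number is not only sufficient but also necessary, if the bound is to hold for all orientations of the graphs considered.

\begin{theorem}\label{thm:converse}
Every graph $G$ with $\alpha(G)=k$ that has a Hamilton path (a Hamilton cycle) has an orientation $D$ with $b_P(D)\ge k-1$ (with $b_C(D)\ge k$, respectively). Consequently, for a family $\mathcal G$ of graphs with Hamilton paths (Hamilton cycles), $b_P$ (respectively $b_C$) is bounded over all orientations of all members of $\mathcal G$ if and only if the independence numbers of the members of $\mathcal G$ are bounded.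
\end{theorem}

The guess $\beta_P(k)=k-1$ is correct for $k=1$ and fails for every $k\ge2$.

\begin{theorem}\label{thm:lower}
For $k\ge2$, all valid functions satisfy $\beta_P(k)\ge 2k-2$ and $\beta_C(k)\ge 2k$. For $k=1$ the optimal values are $\beta_P(1)=0$ and $\beta_C(1)=1$.
\end{theorem}

The optimal order of growth thus lies between linear and quartic; we do not determine it.

Section~\ref{sec:tools} recalls the tools, and Section~\ref{sec:model} carries out the method of proof for digraphs built from one or two cliques. Sections~\ref{sec:blocks}--\ref{sec:proof} prove Theorem~\ref{thm:main}, and Section~\ref{sec:lower} proves Theorems~\ref{thm:converse} and~\ref{thm:lower}.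

\section{Tools}\label{sec:tools}

The \emph{underlying graph} $G$ of $D$ is the simple graph on $V$ in which $u$ and $v$ are adjacent if $uv$ or $vu$ is an arc. Orpaths of $D$ are exactly the paths of $G$ with a direction of traversal, and $\alpha(G)=\alpha(D)$. For $U\subseteq V$ we write $D[U]$ and $G[U]$ for the induced subdigraph and subgraph, and $G-U$ for $G[V\setminus U]$. Passing to an induced subdigraph or subgraph does not increase the independence number. A digraph is \emph{semicomplete} if its underlying graph is complete; for a nonempty digraph this means $\alpha=1$. A graph is \emph{$g$-connected} if it has at least $g+1$ vertices and stays connected after the deletion of any set of fewer than $g$ vertices. A $g$-connected graph is $g'$-connected for all $1\le g'\le g$.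

We use two published theorems. The first is the only place where the directions of the arcs enter the proof of Theorem~\ref{thm:main}.

\begin{theorem}[Gallai and Milgram \cite{GM}]\label{thm:GM}
The vertex set of every digraph $D$ can be partitioned into at most $\alpha(D)$ directed paths, where single vertices count as directed paths.
\end{theorem}

\begin{theorem}[Chv\'atal and Erd\H{o}s {\cite[Theorem 3]{CE}}]\label{thm:CE}
In a $c$-connected graph with no independent set of $c$ vertices, any two distinct vertices are joined by a Hamilton path.
\end{theorem}

We also need three elementary facts.

\begin{lemma}\label{lem:facts}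
Let $F$ be a graph.
\begin{itemize}
\item[(a)] If $\alpha(F)\le k$, then every induced path of $F$ has at most $2k$ vertices.
\item[(b)] If $F$ is $g$-connected and $X$ is a set of $d<g$ vertices, then $F-X$ is $(g-d)$-connected.
\item[(c)] If $R\subseteq V(F)$, the graph $F[R]$ is $g$-connected, and every vertex outside $R$ has at least $g$ neighbors in $R$, then $F$ is $g$-connected.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In an induced path with at least $2k+1$ vertices, the vertices in positions $1,3,\dots,2k+1$ form an independent set of size $k+1$.

(b) The graph $F-X$ has at least $g+1-d$ vertices, and deleting fewer than $g-d$ of them amounts to deleting fewer than $g$ vertices of $F$.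

(c) We have $|V(F)|\ge|R|\ge g+1$. After fewer than $g$ vertices are deleted, the remaining part of $R$ induces a connected graph, and every remaining vertex outside $R$ still has a neighbor in it.
\end{proof}

All our upper bounds come from one count. Let $Q_1,\dots,Q_q$ be vertex-disjoint directed paths of $D$, let $W$ be the set of their vertices, and let $P$ be a Hamilton orpath that contains each $Q_l$ as a subpath, traversed in its own direction. The paths $Q_l$ have $|W|-q$ arcs in total, all of them forward arcs of $P$, and $P$ has $n-1$ steps, where $n=|V|$. Hence
\begin{equation}\label{eq:count}
\text{$P$ has at most }\ (n-|W|)+q-1\ \text{ backward arcs.}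
\end{equation}
So the task is to cover all but boundedly many vertices by boundedly many directed paths, and to string these paths together through the remaining vertices. On the remaining vertices we give up all control of directions and work in $G$ alone.

\section{One clique and two cliques}\label{sec:model}

\subsection*{One clique} Let $D$ be semicomplete with $n\ge3$ vertices, and let $s\neq t$. By Theorem~\ref{thm:GM}, the digraph $D[V\setminus\{s,t\}]$ has a directed Hamilton path $Q$. Since $G$ is complete, $sQt$ is a Hamilton orpath, and only its first and last steps can be backward. This is \eqref{eq:count} with $n-|W|=2$ and $q=1$. Lemma~\ref{lem:gadget}(a) below shows that two backward arcs can be forced.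

\subsection*{Two cliques} Let $V=\{s,t\}\sqcup H_1\sqcup H_2$, where $H_1$ and $H_2$ are cliques of $G$ with at least three vertices each. The remaining edges of $G$ are arbitrary, subject to the existence of a Hamilton path from $s$ to $t$. We show that some Hamilton orpath from $s$ to $t$ has at most $11$ backward arcs, however large the cliques are.

Call a maximal subpath of a Hamilton path that lies in $H_1$ or in $H_2$ a \emph{visit} to that clique, and choose a Hamilton path $P$ from $s$ to $t$ with the fewest visits.

\emph{Each clique is visited at most twice.} Suppose that $H_1$ is visited three times. The three vertices that follow these visits lie in $H_2\cup\{t\}$, so two of them, $u$ and $u'$, lie in $H_2$ and are adjacent. Write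
\[
P=\mathcal A\,(x\dots x')\,\mathcal B\,(w\dots w')\,\mathcal C ,
\]
where $x\dots x'$ and $w\dots w'$ are the two visits, $\mathcal B$ starts at $u$, and $\mathcal C$ starts at $u'$. Let $\mathcal B^R$ be $\mathcal B$ traversed in the opposite direction. The vertices $x'$ and $w'$ are adjacent because $H_1$ is a clique, $w$ is adjacent to the last vertex of $\mathcal B$, and $\mathcal B^R$ ends at $u$, which is adjacent to $u'$. So
\[
\mathcal A\,(x\dots x')\,(w'\dots w)\,\mathcal B^R\,\mathcal C
\]
is a Hamilton path from $s$ to $t$. The two visits to $H_1$ have become one and no other visit was split, which contradicts the choice of $P$. The same argument applies to $H_2$.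

\emph{Refilling the visits.} Let $T_i$ be the set of ends of the visits to $H_i$, so $|T_i|\le4$, and let $W_i=H_i\setminus T_i$. At most two visits cover $|H_i|\ge3$ vertices, so one of them has distinct ends $x\ne y$. Replace it by $xQ_iy$, where $Q_i$ is a directed Hamilton path of the semicomplete digraph $D[W_i]$ (by $xy$ if $W_i$ is empty). Replace the other visit, if there is one, by the edge between its ends, or keep it if it is a single vertex. The ends of all visits are unchanged, so the result is again a Hamilton orpath from $s$ to $t$. By \eqref{eq:count} with $n-|W|\le 2+4+4$ and $q\le2$, it has at most $11$ backward arcs.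

\subsection*{What must be replaced} The given Hamilton path was used only to learn at which vertices one can enter and leave the cliques; the interiors of the visits were discarded. In general there are no cliques, and three things are needed.
\begin{itemize}
\item A partition of $V$ into a bounded set and at most $k$ \emph{blocks} inside which any small set of prescribed connections can be made. By \eqref{eq:count}, the vertices that make the connections must come from a set of bounded size (Section~\ref{sec:blocks}).
\item A way to merge two visits without the edge $x'w'$. We record only the ends of the visits and postpone their interiors (Section~\ref{sec:skeleton}).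
\item A way to refill a block when Theorem~\ref{thm:GM} gives up to $k$ directed paths whose ends need not be adjacent to anything prescribed (Section~\ref{sec:fill}).
\end{itemize}

\section{Blocks with small, highly connected cores}\label{sec:blocks}

A clique makes connections with single edges. A highly connected graph of small independence number makes them with short paths, by Lemma~\ref{lem:facts}(a), and whatever is left over can be absorbed by Theorem~\ref{thm:CE}. So we look for highly connected \emph{cores} of bounded total size, such that every vertex outside a bounded set has many neighbors in one core. The required connectivity $g$ is fixed later.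

\begin{lemma}\label{lem:blocks}
Let $G$ be a graph with $\alpha(G)=k$, let $s\ne t$ be vertices of $G$, and let $g\ge1$ be an integer. There are an integer $r$ with $0\le r\le k$, a partition $V(G)=S\sqcup H_1\sqcup\dots\sqcup H_r$ and sets $R_i\subseteq H_i$ such that
\begin{itemize}
\item[(B1)] $s,t\in S$ and $|S|+\sum_{i=1}^r|R_i|\le 2k^2g+2$;
\item[(B2)] each $G[R_i]$ is $g$-connected, and in particular $|H_i|\ge|R_i|\ge g+1$;
\item[(B3)] every vertex of $H_i\setminus R_i$ has at least $g$ neighbors in $R_i$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{A bounded set in which all other vertices have many neighbors.} A maximal independent set has at most $k$ vertices and contains a neighbor of every vertex outside it. To obtain many neighbors we take many such sets. Let $G_0=G-\{s,t\}$ and $m=2kg$. For $j=1,\dots,m$ let $I_j$ be a maximal independent set of $G_0-(I_1\cup\dots\cup I_{j-1})$, which is empty if no vertex is left. Put $Z=I_1\cup\dots\cup I_m$, so that $|Z|\le km=2k^2g$. A vertex $v\in V(G_0)\setminus Z$ belongs, for each $j$, to the graph in which $I_j$ was chosen but not to $I_j$, so by maximality it has a neighbor in $I_j$. The sets $I_j$ are disjoint, so $v$ has at least $m$ neighbors in $Z$.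

\emph{Cutting $Z$ into highly connected pieces.} The graph $G[Z]$ need not be highly connected, so we remove small separators as long as there are any. Start with $Y=\emptyset$. While some component $K$ of $G[Z]-Y$ contains a set $X$ with $|X|\le g-1$ such that $K-X$ is disconnected, add $X$ to $Y$. Such a step replaces $K$ by the components of $K-X$, so the number of components increases. It is at least $1$ before the first step, and it never exceeds $k$, because one vertex from each component gives an independent set. Hence there are at most $k-1$ steps, and $|Y|\le(k-1)(g-1)$ at the end.

When the process stops, every component of $G[Z]-Y$ with at least $g+1$ vertices is $g$-connected. Let $R_1,\dots,R_r$ be the vertex sets of these components; then $r\le k$ and (B2) holds for them. Each other component has at most $g$ vertices; call it \emph{small}. Let $S$ consist of $s$, $t$, the set $Y$ and the vertices of the small components. The sets $S,R_1,\dots,R_r$ partition $Z\cup\{s,t\}$, which gives (B1).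

\emph{Assigning the remaining vertices.} Let $v\in V(G_0)\setminus Z$ and suppose that $v$ has at most $g-1$ neighbors in each $R_i$. Then $v$ has at most $g$ neighbors in each of the at most $k$ components of $G[Z]-Y$, small or not, and so it has at most
\[
(k-1)(g-1)+kg<2kg=m
\]
neighbors in $Z$, a contradiction. So $v$ has at least $g$ neighbors in some $R_i$; assign $v$ to one such index $i$. Let $H_i$ consist of $R_i$ and the vertices assigned to $i$. Then $S,H_1,\dots,H_r$ partition $V(G)$, and (B3) holds.
\end{proof}

We call $H_i$ a \emph{block} and $R_i$ its \emph{core}. If $r=0$, then $V(G)=S$ has bounded size; this case needs no separate treatment below.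

\section{Skeletons}\label{sec:skeleton}

Fix a graph $G$, vertices $s\ne t$, and a partition $V(G)=S\sqcup H_1\sqcup\dots\sqcup H_r$ with $s,t\in S$. A Hamilton path from $s$ to $t$ may enter a block an unbounded number of times, while a core of connectivity $g$ can serve only boundedly many visits. The exchange of Section~\ref{sec:model} reduces the number of visits, but it now produces a visit from $x$ to $w$ whose interior we cannot yet describe. We therefore work with objects that have no interiors.

An \emph{item} is either a vertex of $S$ or an ordered pair $(x,y)$ of vertices of one block $H_i$, where $x=y$ is allowed. A pair $(x,y)$ of this kind is a \emph{pass} of $H_i$ with \emph{first vertex} $x$ and \emph{last vertex} $y$; it is \emph{degenerate} if $x=y$. A vertex of $S$ is its own first and last vertex.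

\begin{definition}\label{def:skeleton}
A \emph{skeleton} is a sequence of items $X_1,\dots,X_N$ such that
\begin{itemize}
\item[(S1)] every vertex of $S$ is an item exactly once, $X_1=s$ and $X_N=t$;
\item[(S2)] no vertex occurs in two different items;
\item[(S3)] for each $j<N$, the last vertex of $X_j$ is adjacent to the first vertex of $X_{j+1}$;
\item[(S4)] for each $i$, either $H_i$ has a nondegenerate pass, or every vertex of $H_i$ forms a degenerate pass.
\end{itemize}
\end{definition}

If the passes of each block $H_i$ are replaced by paths that have the same first and last vertices and partition $H_i$, then by (S1)--(S3) a skeleton becomes a Hamilton path from $s$ to $t$. Condition (S4) keeps this possible. A degenerate pass can only be replaced by its single vertex, so a block whose passes are all degenerate and miss some vertex of the block could never be covered. Without (S4), the shortest skeleton chosen below might touch a block in one vertex only, or skip it.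

\begin{lemma}\label{lem:skeleton}
Suppose that $\alpha(G)=k$, that $|H_i|>k$ for all $i$, and that $G$ has a Hamilton path from $s$ to $t$. Then there is a skeleton in which every block has at most $k$ passes, at least one of them nondegenerate.
\end{lemma}

\begin{proof}
\emph{A skeleton exists.} In a Hamilton path from $s$ to $t$, replace each maximal subpath that lies in one block by the ordered pair of its ends. Conditions (S1)--(S3) are inherited from the path. If all passes of $H_i$ are degenerate, then all maximal subpaths in $H_i$ are single vertices, and since they cover $H_i$, every vertex of $H_i$ forms a degenerate pass. So (S4) holds. This is the only use of the given Hamilton path in the whole proof of Theorem~\ref{thm:main}.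

Fix a skeleton with the least number $N$ of items.

\emph{Two consecutive items are never passes of the same block.} Suppose that $(x,x')$ and $(w,w')$ are consecutive passes of $H_i$, and replace them by the single pass $(x,w')$. The items before and after see the same first vertex $x$ and the same last vertex $w'$, so (S3) holds; (S1) and (S2) hold because the items in $S$ are unchanged and the new pass uses only vertices of the two old ones. By (S2) for the old skeleton $x\ne w'$, so $H_i$ has a nondegenerate pass, and the passes of the other blocks are unchanged; this gives (S4). We obtain a skeleton with $N-1$ items, a contradiction.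

\emph{Every block has at most $k$ passes.} Suppose that $H_i$ has $k+1$ passes. None of them is the last item, because $X_N=t\in S$. The $k+1$ items that follow them are different, so by (S2) their first vertices are $k+1$ distinct vertices. Since $\alpha(G)=k$, two of these, $u$ and $u'$, are adjacent. Write the skeleton as
\[
\mathcal A,\ (x,x'),\ \mathcal B,\ (w,w'),\ \mathcal C ,
\]
where $(x,x')$ and $(w,w')$ are the two passes of $H_i$ followed by $u$ and $u'$, in this order. The sequence $\mathcal B$ is nonempty by the previous paragraph, so its first vertex is $u$; the first vertex of $\mathcal C$ is $u'$; and $\mathcal A$ starts with $s$ while $\mathcal C$ ends with $t$. Let $\mathcal B^R$ be obtained from $\mathcal B$ by reversing the order of the items and replacing each pass $(y,z)$ by $(z,y)$. Consider (Figure~\ref{fig:rotation})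
\[
\mathcal A,\ (x,w),\ \mathcal B^R,\ \mathcal C .
\]
Conditions (S1) and (S2) hold because the same vertices of $S$ occur, $s$ is still first, $t$ is still last, and the new pass uses only vertices of the two old ones. For (S3), the adjacencies inside $\mathcal A$ and $\mathcal C$ are unchanged, and those inside $\mathcal B^R$ are the adjacencies of $\mathcal B$ read from right to left. There are three junctions. The last vertex of $\mathcal A$ is adjacent to $x$, as before. The vertex $w$ is adjacent to the last vertex of $\mathcal B$, which is the first vertex of $\mathcal B^R$. The last vertex of $\mathcal B^R$ is $u$, which is adjacent to $u'$. For (S4), the pass $(x,w)$ is nondegenerate by (S2) for the old skeleton, and the passes of other blocks are at most reversed, which does not change whether they are degenerate. The new skeleton has $N-1$ items, a contradiction.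

\emph{Every block has a nondegenerate pass.} Otherwise, by (S4), $H_i$ would have $|H_i|>k$ passes.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95, every node/.style={font=\small}]
\foreach \y in {0,-2.6} {
  \draw[very thick] (0,\y)--(1.6,\y) (4.6,\y)--(6.6,\y) (9.6,\y)--(11.2,\y);
  \draw (1.6,\y)--(2.6,\y) (6.6,\y)--(7.6,\y);
  \draw (4.6,\y) to[bend right=40] (9.6,\y);
  \foreach \x in {0,1.6,2.6,4.6,6.6,7.6,9.6,11.2} \fill (\x,\y) circle (2pt);
  \node[below] at (0,\y) {$s$}; \node[below] at (2.6,\y) {$x$};
  \node[below] at (3.6,\y) {$x'$}; \node[below left] at (4.7,\y) {$u$};
  \node[below] at (7.6,\y) {$w$}; \node[below] at (8.5,\y) {$w'$};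
  \node[below right] at (9.5,\y) {$u'$}; \node[below] at (11.2,\y) {$t$};
  \node[above] at (0.8,\y) {$\mathcal A$}; \node[above] at (10.4,\y) {$\mathcal C$};
}
\node[above] at (5.6,0) {$\mathcal B$};
\node[above] at (5.6,-2.6) {$\mathcal B^R$};
\draw[dashed] (2.6,0)--(3.6,0) (7.6,0)--(8.6,0);
\draw (3.6,0)--(4.6,0) (8.6,0)--(9.6,0);
\fill (3.6,0) circle (2pt) (8.6,0) circle (2pt);
\draw (3.6,-2.6) circle (2pt) (8.6,-2.6) circle (2pt);
\draw[dashed] (2.6,-2.6) to[bend left=40] (7.6,-2.6);
\end{tikzpicture}
\caption{Merging two passes of one block. Thick segments are sequences of items, thin lines are edges, and dashed lines are passes. Top: passes $(x,x')$ and $(w,w')$ of the same block are followed by adjacent vertices $u$ and $u'$. Bottom: the shorter skeleton runs from $s$ to $x$, uses the new pass $(x,w)$, traverses the middle sequence from right to left, and continues along the edge $uu'$ to $t$. The vertices $x'$ and $w'$ are no longer ends of passes.}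
\label{fig:rotation}
\end{figure}

\section{Filling a block}\label{sec:fill}

It remains to replace the passes of a block by paths that cover the block and run mostly along directed paths. The vertices outside the core are covered by at most $k$ directed paths. We thread all of them into one nondegenerate pass, going through the core between consecutive ones, and we route the other passes through the core as well. This asks for at most $2k$ disjoint paths with prescribed ends that together cover the core, since the final path has to be Hamilton. Each path but one will be short, with at most $2k$ vertices; this is why the connectivity $4k^2=2k\cdot2k$ suffices.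

As for passes, a \emph{pair} $(x,y)$ may have $x=y$ and is then called degenerate; pairs are \emph{disjoint} if they share no vertex.

\begin{lemma}\label{lem:link}
Let $F$ be a $4k^2$-connected graph with $\alpha(F)\le k$, and let $\pi_1,\dots,\pi_h$ be pairwise disjoint pairs of vertices of $F$, where $1\le h\le 2k$ and $\pi_1$ is nondegenerate. Then $V(F)$ can be partitioned into paths $L_1,\dots,L_h$ of $F$ such that the ends of $L_j$ are the vertices of $\pi_j$.
\end{lemma}

\begin{proof}
Put $g=4k^2$. For $j=2,\dots,h$ in turn we choose a path $L_j$ with at most $2k$ vertices that joins the vertices of $\pi_j$ and avoids the set $\Phi_j$ formed by the vertices of $L_2,\dots,L_{j-1}$ and the vertices of the pairs $\pi_l$ with $l=1$ or $l>j$. Each of the $h-1\le 2k-1$ indices $l\neq j$ contributes at most $2k$ vertices to $\Phi_j$, so $|\Phi_j|\le 2k(2k-1)<g$, and $F-\Phi_j$ is connected. It contains the vertices of $\pi_j$, because the pairs are disjoint and the earlier paths avoid $\pi_j$. Let $L_j$ be a shortest path in $F-\Phi_j$ between the vertices of $\pi_j$; it is a single vertex if $\pi_j$ is degenerate. A shortest path in an induced subgraph is an induced path of $F$, so $L_j$ has at most $2k$ vertices by Lemma~\ref{lem:facts}(a).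

The paths $L_2,\dots,L_h$ are disjoint, avoid $\pi_1$, and have $d\le 2k(2k-1)=g-2k$ vertices in total. Let $F^*$ be obtained from $F$ by deleting them. By Lemma~\ref{lem:facts}(b), $F^*$ is $(g-d)$-connected, and $g-d\ge 2k\ge k+1$, so $F^*$ is $(k+1)$-connected. It has no independent set of $k+1$ vertices. By Theorem~\ref{thm:CE}, the two distinct vertices of $\pi_1$ are joined by a Hamilton path $L_1$ of $F^*$.
\end{proof}

The lemma fails without a nondegenerate pair: degenerate pairs force one-vertex paths, which cover only $h\le2k<|V(F)|$ vertices.

\begin{lemma}\label{lem:fill}
Let $D$ be a digraph with $\alpha(D)=k$ and underlying graph $G$, and let $g=4k^2$. Let $R\subseteq H\subseteq V(D)$ be such that $G[R]$ is $g$-connected and every vertex of $H\setminus R$ has at least $g$ neighbors in $R$. Let $(x_1,y_1),\dots,(x_p,y_p)$ be pairwise disjoint pairs of vertices of $H$ with $1\le p\le k$ and $x_1\ne y_1$. Then there are orpaths $P_1,\dots,P_p$ that partition $H$, with $P_j$ going from $x_j$ to $y_j$, and vertex-disjoint directed paths $Q_1,\dots,Q_q$ with $0\le q\le k$, such that $P_1$ contains each $Q_l$ as a subpath traversed in its own direction, and the paths $Q_l$ cover all but at most $|R|+2k$ vertices of $H$.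
\end{lemma}

\begin{proof}
Let $T$ be the set of vertices of the pairs, so $|T|\le 2k$, and let $W=H\setminus(R\cup T)$. Then $|H\setminus W|\le|R|+2k$. By Theorem~\ref{thm:GM}, $W$ is partitioned into directed paths $Q_1,\dots,Q_q$ of $D$ with $q\le k$, where $q=0$ if $W$ is empty. Let $Q_l$ go from $a_l$ to $b_l$; possibly $a_l=b_l$.

The linking takes place in $F=G[R\cup T]$, which contains the ends of all pairs and no vertex of $W$. By Lemma~\ref{lem:facts}(c), $F$ is $g$-connected, and $\alpha(F)\le k$.

Each $Q_l$ needs its own entrance from $F$ and its own exit to $F$. Choose distinct vertices $a_1',b_1',\dots,a_q',b_q'$ in $R\setminus T$, one after the other, with $a_l'$ adjacent to $a_l$ and $b_l'$ adjacent to $b_l$. This is possible: at each choice at most $|T|+2q-1\le 4k-1$ vertices are excluded, while $a_l$ and $b_l$ lie in $H\setminus R$ and have at least $g=4k^2\ge4k$ neighbors in $R$.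

If $q\ge1$, consider the $q+1$ pairs
\[
(x_1,a_1'),\ (b_1',a_2'),\ \dots,\ (b_{q-1}',a_q'),\ (b_q',y_1),
\]
and if $q=0$, the single pair $(x_1,y_1)$. Add the $p-1$ pairs $(x_j,y_j)$ with $2\le j\le p$. These are $p+q\le2k$ pairs of vertices of $F$. They are pairwise disjoint, because $x_1\ne y_1$, the given pairs are disjoint, and the vertices $a_l',b_l'$ are distinct and lie outside $T$. The first pair is nondegenerate: $x_1\in T$ and $a_1'\notin T$ if $q\ge1$, and $x_1\ne y_1$ if $q=0$. Lemma~\ref{lem:link} partitions $R\cup T$ into paths $L(y,z)$, one from $y$ to $z$ for each pair $(y,z)$.

For $j\ge2$ let $P_j=L(x_j,y_j)$. Let $P_1=L(x_1,y_1)$ if $q=0$, and otherwise let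
\[
P_1=L(x_1,a_1')\;Q_1\;L(b_1',a_2')\;Q_2\;\cdots\;L(b_{q-1}',a_q')\;Q_q\;L(b_q',y_1),
\]
where consecutive pieces are joined by the edges $a_l'a_l$ and $b_lb_l'$. The paths $L$ partition $R\cup T$ and the paths $Q_l$ partition $W$, so $P_1,\dots,P_p$ partition $H$. The orpath $P_1$ enters $Q_l$ at $a_l$ and leaves it at $b_l$, so it traverses $Q_l$ in its own direction.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $G$ be the underlying graph of $D$, let $n=|V|$, and let $g=4k^2$. Lemma~\ref{lem:blocks} gives a partition $V=S\sqcup H_1\sqcup\dots\sqcup H_r$ with $r\le k$ and cores $R_i\subseteq H_i$ satisfying (B1)--(B3); here (B1) reads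
\[
|S|+\sum_{i=1}^r|R_i|\le 8k^4+2 .
\]
By (B2), $|H_i|\ge 4k^2+1>k$. Since $G$ has a Hamilton path from $s$ to $t$, Lemma~\ref{lem:skeleton} gives a skeleton in which every block has at most $k$ passes, at least one of them nondegenerate.

For each $i$, apply Lemma~\ref{lem:fill} to $H_i$, $R_i$ and the passes of $H_i$, with a nondegenerate pass listed first. The passes are disjoint by (S2), and the hypotheses on $R_i$ are (B2) and (B3). We obtain, for each pass, an orpath from its first vertex to its last vertex, such that the orpaths for the passes of $H_i$ partition $H_i$, and we obtain $q_i\le k$ directed paths covering a set $W_i\subseteq H_i$ with $|H_i\setminus W_i|\le|R_i|+2k$.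

Replace each pass in the skeleton by its orpath. By (S3) consecutive pieces are joined by edges of $G$; by (S1) each vertex of $S$ occurs exactly once, $s$ first and $t$ last; and each vertex of a block occurs exactly once. The result is a Hamilton orpath $P$ from $s$ to $t$ that traverses all the directed paths in their own directions. Put $W=W_1\cup\dots\cup W_r$ and $q=q_1+\dots+q_r\le k^2$. Then
\[
n-|W|=|S|+\sum_{i=1}^r|H_i\setminus W_i|\le|S|+\sum_{i=1}^r|R_i|+2kr\le 8k^4+2+2k^2 ,
\]
and by \eqref{eq:count} the number of backward arcs of $P$ is at most
\[
(8k^4+2+2k^2)+k^2-1=8k^4+3k^2+1=B(k).
\]
This proves Theorem~\ref{thm:main}. \qed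

\begin{remark}
The quartic term is the size of the set $Z$ in Lemma~\ref{lem:blocks}, on which no direction is controlled. It is a product of four factors, each coming from one use of $\alpha(D)=k$: the size $k$ of an independent set $I_j$; the factor $2k$ in $m=2kg$, from the number of components of $G[Z]-Y$; and the two factors of $g=2k\cdot 2k$, namely the number of pairs to be linked (at most $k$ passes and at most $k$ directed paths) and the number of vertices of an induced path.
\end{remark}

\section{Lower bounds}\label{sec:lower}

A \emph{source} of a digraph is a vertex that no arc enters. Every step into a source is backward, and in an orientation no two sources are adjacent. Conversely, any independent set can be turned into a set of sources.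

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Let $I$ be an independent set of $G$ with $|I|=k$. Orient every edge with an end in $I$ away from that end; no edge has both ends in $I$, so this is consistent. Orient the other edges arbitrarily. Every vertex of $I$ is a source of the resulting orientation $D$. A Hamilton orpath steps into every vertex except its first, hence into at least $k-1$ vertices of $I$, and these steps are backward. A Hamilton orcycle steps into all $k$ vertices of $I$. So $b_P(D)\ge k-1$, respectively $b_C(D)\ge k$.

An orientation $D$ of $G$ has $\alpha(D)=\alpha(G)$, and Hamilton paths and cycles of $G$ give Hamilton orpaths and orcycles of $D$. With Corollary~\ref{cor:valid} we obtain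
\[
\alpha(G)-1\le\max_D b_P(D)\le B(\alpha(G)),\qquad
\alpha(G)\le\max_D b_C(D)\le B(\alpha(G))+1
\]
for every graph $G$ with a Hamilton path and with a Hamilton cycle, respectively, where $D$ runs over the orientations of $G$. The lower bounds show that bounded $b_P$ or $b_C$ forces bounded independence numbers. The upper bounds show the converse, since $B$ is increasing.
\end{proof}

To gain a factor of two we join $k$ cliques by so few arcs that a Hamilton orpath or orcycle must enter and leave each clique at prescribed vertices, and we orient the cliques so that this costs two backward arcs each. By Section~\ref{sec:model}, two is the most that can be forced in a semicomplete digraph. The route can also be traversed in the opposite direction. There a clique will cost only one backward arc, and the connecting arcs, now traversed against their direction, make up the difference.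

The \emph{transitive tournament} $TT_p$ has vertices $x_1,\dots,x_p$ and the arcs $x_ix_j$ for $i<j$. Its underlying graph is complete, and a step is forward exactly if it increases the index.

\begin{lemma}\label{lem:gadget}
\begin{itemize}
\item[(a)] Every Hamilton orpath of $TT_5$ from $x_4$ to $x_2$ has at least two backward arcs.
\item[(b)] Every Hamilton orpath of $TT_5$ from $x_2$ to $x_4$ has at least one backward arc.
\item[(c)] Every Hamilton orpath of $TT_3$ that starts or ends at $x_2$ has at least one backward arc.
\end{itemize}
\end{lemma}

\begin{proof}
A Hamilton orpath of $TT_p$ without backward arcs lists all vertices with increasing indices, so it is $x_1x_2\dots x_p$. It starts at $x_1$ and ends at $x_p$. This proves (b) and (c), and it shows that the orpath in (a) has a backward arc. If it had exactly one, it would consist of two runs with increasing indices. The first run starts at $x_4$, so it lies in $\{x_4,x_5\}$; the second ends at $x_2$, so it lies in $\{x_1,x_2\}$. Then $x_3$ is missed.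
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
\emph{The case $k=1$.} Let $D$ be semicomplete. By Theorem~\ref{thm:GM} it has a directed Hamilton path, so $b_P(D)=0$ and the optimal value of $\beta_P(1)$ is $0$. If $D$ has a Hamilton orcycle, then the ends of the directed Hamilton path are distinct and adjacent, and closing the path gives $b_C(D)\le1$. The tournament $TT_3$ has $\alpha=1$ and a Hamilton orcycle, and indices cannot increase at every step of an orcycle, so $b_C(TT_3)\ge1$. Hence the optimal value of $\beta_C(1)$ is $1$.

\emph{Cycles, $k\ge2$.} Take disjoint copies $T_1,\dots,T_k$ of $TT_5$, let $u_i$ and $v_i$ be the copies of $x_4$ and $x_2$ in $T_i$, and add the \emph{connecting arcs} $v_iu_{i+1}$ for all $i$, with indices modulo $k$. Call the result $D$. An independent set has at most one vertex in each $T_i$, and the $k$ copies of $x_1$ are independent because no connecting arc meets them; so $\alpha(D)=k$. Traversing each $T_i$ along $x_4x_5x_1x_3x_2$ and using the connecting arcs gives a Hamilton orcycle.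

Let $C$ be any Hamilton orcycle of $D$. It has vertices inside and outside $T_i$, so it uses at least two edges with exactly one end in $T_i$. There are only two such edges, $v_{i-1}u_i$ and $v_iu_{i+1}$. So $C$ uses all connecting arcs, and its part in $T_i$ is a Hamilton orpath of $T_i$ with ends $u_i$ and $v_i$. If $C$ steps from $v_{i-1}$ to $u_i$, it traverses $T_i$ from $u_i$ to $v_i$ and then steps from $v_i$ to $u_{i+1}$. Hence, if one connecting arc is traversed forward, all of them are. In that case each $T_i$ is traversed from $x_4$ to $x_2$, and $C$ has at least $2k$ backward arcs by Lemma~\ref{lem:gadget}(a). Otherwise all $k$ connecting arcs are backward arcs of $C$, each $T_i$ is traversed from $x_2$ to $x_4$, and $C$ has at least $k+k=2k$ backward arcs by Lemma~\ref{lem:gadget}(b). So $b_C(D)\ge2k$.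

\emph{Paths, $k\ge2$.} In the first and the last clique of a chain only one end of the visit is prescribed, and there we use $TT_3$. Take disjoint tournaments $T_1,\dots,T_k$, where $T_1$ and $T_k$ are copies of $TT_3$ and $T_2,\dots,T_{k-1}$ are copies of $TT_5$. Let $v_i$ be the copy of $x_2$ in $T_i$ for $1\le i\le k-1$, let $u_i$ be the copy of $x_4$ in $T_i$ for $2\le i\le k-1$, and let $u_k$ be the copy of $x_2$ in $T_k$. Add the connecting arcs $v_iu_{i+1}$ for $1\le i\le k-1$, and call the result $D$; for $k=2$ it consists of two copies of $TT_3$ and an arc between their middle vertices. An independent set has at most one vertex in each $T_i$, and no connecting arc meets a copy of $x_1$, so $\alpha(D)=k$. A Hamilton orpath is obtained by traversing $T_1$ along $x_1x_3x_2$, each middle tournament along $x_4x_5x_1x_3x_2$, and $T_k$ along $x_2x_1x_3$.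

Let $P$ be any Hamilton orpath of $D$, and let $U_i=V(T_1)\cup\dots\cup V(T_i)$ for $1\le i\le k-1$. The only edge between $U_i$ and its complement is $v_iu_{i+1}$. So $P$ crosses between them exactly once, along this edge, and $U_i$ is an initial or a final segment of $P$. If $U_1$ is an initial segment, then the first vertex of $P$ lies in every $U_i$, so every $U_i$ is an initial segment, and $P$ covers $T_1,\dots,T_k$ one after the other in this order. Then its part in $T_1$ ends at $x_2$, its part in $T_k$ starts at $x_2$, and each middle tournament is traversed from $x_4$ to $x_2$. By Lemma~\ref{lem:gadget}(a) and (c), $P$ has at least $1+1+2(k-2)=2k-2$ backward arcs. If $U_1$ is a final segment, then the last vertex of $P$ lies in every $U_i$, so every $U_i$ is a final segment, and $P$ covers $T_k,\dots,T_1$ in this order. Then its part in $T_k$ ends at $x_2$, its part in $T_1$ starts at $x_2$, each middle tournament is traversed from $x_2$ to $x_4$, and all $k-1$ connecting arcs are backward. By Lemma~\ref{lem:gadget}(b) and (c), $P$ has at least $1+1+(k-2)+(k-1)=2k-1$ backward arcs. So $b_P(D)\ge 2k-2$.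
\end{proof}

\begin{thebibliography}{9}

\bibitem{CE}
Chv\'atal and Erd\H{o}s, Discrete Math. 2 (1972) 111--113.

\bibitem{GM}
Gallai and Milgram (1960).

\bibitem{GGGHVY}
S. Gerke, Q. Guo, G. Gutin, Y. Hao, W. Veeranonchai, A. Yeo,
\emph{Backward Arcs in Hamilton Oriented Cycles and Paths in Directed Graphs with Independence Number Two},
arXiv:2603.22993 (2026).

\end{thebibliography}
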